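\title{Closed manifolds with vanishing simplicial volume that are not $\ell^1$-invisible}

\begin{abstract}
A closed oriented manifold is $\ell^1$-invisible if its fundamental cycle bounds an infinite singular chain with summable coefficients. Such a manifold has vanishing simplicial volume. We show that the converse fails in every dimension $d\ge 4$ and holds in dimensions $1$, $2$ and $3$. The counterexamples come from a hyperbolic group $\Gamma=N\rtimes\mathbb Z$ in which $\mathbb Z$ acts on the homology of $N$ with a unipotent Jordan block. The block produces a class of $\ell^1$-seminorm zero that is detected by a cocycle of linear growth, and a logarithmic cutoff turns this cocycle into bounded cochains with arbitrarily small coboundary. A fiber product with a Rips group moves the class into a finitely presented group.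
\end{abstract}

\section{The question and the results}\label{sec:intro}

Chains, cochains and homology have real coefficients unless other coefficients are indicated. For a topological space $X$ let $C^{\mathrm{sing}}_*(X)$ be the singular chain complex, with the $\ell^1$-norm $\|\sum_i a_i\sigma_i\|_1=\sum_i|a_i|$. The \emph{$\ell^1$-seminorm} $\|\alpha\|_1$ of a class $\alpha\in H_j(X)$ is the infimum of the norms of the cycles that represent $\alpha$. A continuous map sends simplices to simplices, so it increases neither norms of chains nor seminorms of classes. If $M$ is a closed, connected, oriented $d$-manifold with fundamental class $[M]\in H_d(M)$, its \emph{simplicial volume} is $\|M\|=\|[M]\|_1$.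

The boundary operator has norm at most $j+1$ in degree $j$. It therefore extends continuously to the $\ell^1$-completion $C^{\ell^1}_*(X)$, whose elements are the possibly infinite chains $\sum_i a_i\sigma_i$ with $\sum_i|a_i|<\infty$. The homology of the completed complex is the \emph{$\ell^1$-homology} $H^{\ell^1}_*(X)$, and the inclusion of complexes induces a natural map $H_*(X)\to H^{\ell^1}_*(X)$. Following L\"oh, we call $M$ \emph{$\ell^1$-invisible} if the image of $[M]$ in $H^{\ell^1}_d(M)$ vanishes, that is, if a finite fundamental cycle $z$ has the form $z=\partial w$ with $w\in C^{\ell^1}_{d+1}(M)$.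

An $\ell^1$-invisible manifold has $\|M\|=0$: if $w_k$ are finite chains converging to $w$, then $z-\partial w_k$ is a finite fundamental cycle, and its norm $\|\partial(w-w_k)\|_1$ tends to $0$. Conversely, $\|M\|=0$ gives fundamental cycles $z=z_0,z_1,z_2,\dots$ with $\|z_k\|_1\to0$ and finite chains $w_k$ with $\partial w_k=z_k-z_{k+1}$. If the $w_k$ can be chosen with $\sum_k\|w_k\|_1<\infty$, then $z=\partial\sum_k w_k$ and $M$ is $\ell^1$-invisible. The definition of $\|M\|$ gives no control on the $w_k$: the condition $\|M\|=0$ says that $z$ lies in the closure of the space of boundaries, and $\ell^1$-invisibility says that $z$ lies in the image of the completed boundary operator. In the simplest examples, however, the control comes for free.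

\begin{example}\label{ex:degree}
Let $f\colon M\to M$ have degree $\lambda$ with $|\lambda|\ge2$; spheres of positive dimension and tori have such maps. Choose a finite chain $w$ with $\partial w=z-\lambda^{-1}f_*z$. Since $f_*$ does not increase norms, the series $\sum_{k\ge0}\lambda^{-k}f_*^kw$ converges, and its boundary telescopes to $z$. So $M$ is $\ell^1$-invisible.
\end{example}

Here one geometric series makes the cycles small and the fillings summable, which suggests that the two conditions might always go together. This is the question of Frigerio and Moraschini \cite{FM}:

\begin{quote}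
\emph{Is every closed, connected, oriented manifold $M$ with $\|M\|=0$ $\ell^1$-invisible?}
\end{quote}

The answer is no.

\begin{theorem}\label{thm:A}
For every $d\ge4$ there is a closed, connected, oriented smooth $d$-manifold $M$ with $\|M\|=0$ that is not $\ell^1$-invisible.
\end{theorem}

\begin{theorem}\label{thm:B}
If $1\le d\le3$ and $M$ is a closed, connected, oriented $d$-manifold with $\|M\|=0$, then $M$ is $\ell^1$-invisible.
\end{theorem}

The proof of Theorem~\ref{thm:A} replaces the eigenvalue $\lambda$ of Example~\ref{ex:degree} by a Jordan block with eigenvalue $1$, so that exponential growth becomes linear growth. Section~\ref{sec:model} shows this mechanism in a chain complex with two terms and lists what is needed to pass from there to a manifold; Sections~\ref{sec:detect} to~\ref{sec:proofA} carry this out. Theorem~\ref{thm:B} is proved in Section~\ref{sec:proofB} and is not used for Theorem~\ref{thm:A}.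

\section{A model: the Jordan block on a line}\label{sec:model}

Let $C_0$ and $C_1$ be the real vector spaces with bases $(T_k)_{k\in\mathbb Z}$ and $(W_k)_{k\in\mathbb Z}$, with their $\ell^1$-norms, and put
\[
\partial W_k=T_{k+2}-2T_{k+1}+T_k .
\]
In $H_0=C_0/\partial C_1$ the differences $T_{k+1}-T_k$ are all equal to $\gamma=T_1-T_0$, so $T_k=T_0+k\gamma$. The shift $t\colon T_k\mapsto T_{k+1}$ acts on $H_0$ by $tT_0=T_0+\gamma$ and $t\gamma=\gamma$. The functional $\Theta(T_k)=k$ vanishes on each $\partial W_k$ and has $\Theta(\gamma)=1$, so $\gamma\ne0$ in $H_0$.

The class $\gamma$ has seminorm zero, because it is represented by $\frac1k(T_k-T_0)$, of norm $2/k$. But $T_1-T_0$ is not the boundary of an $\ell^1$-chain. Suppose $T_1-T_0=\partial\sum_ka_kW_k$ with $\sum_k|a_k|<\infty$, and put $d_k=a_k-a_{k-1}$. The coefficient of $T_k$ on the right is $a_k-2a_{k-1}+a_{k-2}=d_k-d_{k-1}$; it must be $-1$ for $k=0$, $+1$ for $k=1$, and $0$ otherwise. So there is a number $d$ with $d_k=d$ for $k\ne0$ and $d_0=d-1$, and $d=0$ because $d_k\to0$. Thus $a_k$ is constant for $k\le-1$ and constant for $k\ge0$, and the two constants differ by $1$. This contradicts $a_k\to0$.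

In a space we cannot solve for the filling, so we need a dual argument. The functional $\Theta$ is unbounded and cannot be evaluated on $\ell^1$-chains; we cut it off. For $R=1,2,\dots$ let
\[
\chi_R(j)=\max\Big\{0,\,1-\frac1R\log(1+|j|)\Big\}\qquad(j\in\mathbb Z).
\]
Then $0\le\chi_R\le1$, $\chi_R(j)=0$ when $1+|j|\ge e^R$, and $\chi_R(j)\to1$ as $R\to\infty$ for each $j$. The property that matters is
\begin{equation}\label{eq:chi}
|\chi_R(i)-\chi_R(j)|\,(1+|j|)\le\frac6R\qquad\text{whenever }|i-j|\le2 .
\end{equation}
Indeed, let $m=\min\{|i|,|j|\}$. The derivative of $\log(1+s)$ is at most $1/(1+m)$ for $s\ge m$, so the first factor is at most $2/(R(1+m))$, and $1+|j|\le3+m\le3(1+m)$.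

Put $b_R(T_k)=k\chi_R(k)$. This functional is bounded by $e^R$. Subtracting $\chi_R(k)\,\Theta(\partial W_k)=0$, we get
\[
b_R(\partial W_k)=(k+2)\big(\chi_R(k+2)-\chi_R(k)\big)-2(k+1)\big(\chi_R(k+1)-\chi_R(k)\big),
\]
which is at most $18/R$ in absolute value by \eqref{eq:chi}. If $T_1-T_0=\partial w$ for an $\ell^1$-chain $w$, then $|b_R(T_1-T_0)|\le\frac{18}R\|w\|_1\to0$, whereas $b_R(T_1-T_0)=\chi_R(1)\to1$.

The logarithm is forced by this estimate. A cutoff $\chi$ produces an error of size $|\chi(j+1)-\chi(j)|\cdot|\Theta(T_j)|$. For the error to be at most $\varepsilon$, the cutoff may drop by only $\varepsilon/|j|$ at step $j$, and it can still drop from $1$ to $0$ because the harmonic series diverges. For a functional of exponential growth the permitted drops have a sum of order $\varepsilon$, and the argument breaks down. It has to: for $\partial W_k=T_{k+1}-\lambda T_k$ with $|\lambda|\ge2$, the model of Example~\ref{ex:degree}, the functional is $\Theta(T_k)=\lambda^k$ and $T_0=-\partial\sum_{k\ge0}\lambda^{-k-1}W_k$.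

Three things separate the model from Theorem~\ref{thm:A}.
\begin{enumerate}
\item The symbols $T_k$ and $W_k$ must become manifolds in an aspherical space $X$ with a $\mathbb Z$-action, and $b_R$ must become a simplicial cochain (Section~\ref{sec:gamma}).
\item An $\ell^1$-chain may use singular simplices of arbitrarily large size, on which a simplicial cochain gives no bound. In negative curvature such simplices can be replaced by cellular chains of bounded norm (Section~\ref{sec:straight}), so $X/\mathbb Z$ should have hyperbolic fundamental group.
\item To realize a class of seminorm zero by a manifold with $\|M\|=0$, we need the class to lie in the homology of a finitely presented group, which will be $\pi_1(M)$. The group $\pi_1(X)$ is not finitely generated, and $\gamma$ dies in $\pi_1(X/\mathbb Z)$. A fiber product repairs this at the cost of two dimensions (Sections~\ref{sec:rips} and~\ref{sec:G}).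
\end{enumerate}

\section{Asymptotically detectable classes}\label{sec:detect}

\subsection*{Conventions}
For a group $G$ let $C_j(G)$ be the real vector space with basis $G^{j+1}$, with the diagonal $G$-action and the boundary $\partial(g_0,\dots,g_j)=\sum_i(-1)^i(g_0,\dots,\widehat{g_i},\dots,g_j)$. This is a free $\mathbb RG$-resolution of $\mathbb R$, and the coinvariants $C_*(G)_G$, which have the $G$-orbits of tuples as a basis, compute $H_*(G)$. A $G$-invariant function $\theta\colon G^{j+1}\to\mathbb R$ is a linear functional on $C_j(G)_G$, and $\delta\theta=\theta\circ\partial$. For a CW complex $D$, we write $C_*(D)$ for the cellular chain complex, based by the cells. All based vector spaces carry the $\ell^1$-norm; a tensor product is based by the products of basis elements, so that $\|x\otimes y\|_1=\|x\|_1\|y\|_1$. A linear map $\varphi$ between based spaces is \emph{bounded} if $\|\varphi\|$, the supremum of the norms of the images of basis elements, is finite; for functionals we write $\|\theta\|_\infty$.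

We call an equivariant chain map between $\mathbb RG$-resolutions of $\mathbb R$ that preserves augmentations a \emph{comparison map}. Between two free resolutions a comparison map exists, and any two are equivariantly chain homotopic. Let $BG$ be an aspherical CW complex with fundamental group $G$ and let $EG$ be its universal cover. Then $C_*(EG)$ and $C_*^{\mathrm{sing}}(EG)$ are free resolutions whose coinvariants are the cellular and singular chains of $BG$, and every comparison map among these and $C_*(G)$ induces the standard identification $H_*(G)=H_*(BG)$.

For groups $G_1,G_2$ the \emph{Alexander--Whitney map} $AW\colon C_*(G_1\times G_2)\to C_*(G_1)\otimes C_*(G_2)$ is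
\[
AW\big((g_0,l_0),\dots,(g_k,l_k)\big)=\sum_{i=0}^k(g_0,\dots,g_i)\otimes(l_i,\dots,l_k).
\]
It is a comparison map for $G_1\times G_2$, and by the Eilenberg--Zilber theorem the cross product of the classes of two cycles $z$ and $s$ corresponds under it to the class of $z\otimes s$.

\subsection*{The criterion}
The following definition isolates what the functionals $b_R$ did in the model.

\begin{definition}\label{def:detect}
A class $x\in H_d(G)$ is \emph{asymptotically detectable} if there are bounded $G$-invariant functions $\theta_R\colon G^{d+1}\to\mathbb R$ $(R=1,2,\dots)$ with $\|\delta\theta_R\|_\infty\to0$ such that, for a cycle $z\in C_d(G)_G$ representing $x$, the numbers $\theta_R(z)$ converge to a nonzero limit.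
\end{definition}

The limit does not depend on $z$, since $|\theta_R(\partial u)|\le\|\delta\theta_R\|_\infty\|u\|_1\to0$. No uniform bound on $\|\theta_R\|_\infty$ is required, which is what allows a detectable class to have seminorm zero.

\begin{lemma}\label{lem:detect}
Let $f\colon M\to BG$ be a map from a closed, connected, oriented $d$-manifold such that $f_*[M]$ is asymptotically detectable. Then $M$ is not $\ell^1$-invisible.
\end{lemma}

\begin{proof}
Since $G$ acts freely on $EG$, there is an equivariant map of sets $\nu\colon EG\to G$. Sending a singular simplex $\tilde\sigma$ of $EG$ to the tuple $(\nu(\tilde\sigma(v_0)),\dots,\nu(\tilde\sigma(v_j)))$, where $v_0,\dots,v_j$ are the vertices of the standard simplex, defines a comparison map. On coinvariants it gives a chain map $\nu_*\colon C_*^{\mathrm{sing}}(BG)\to C_*(G)_G$ that sends basis elements to basis elements. For a bounded invariant function $\theta$ put $\theta^{\nu}=\theta\circ\nu_*$. Then $\|\theta^\nu\|_\infty\le\|\theta\|_\infty$, so $\theta^\nu$ extends continuously to $\ell^1$-chains, and the identity $\theta^\nu\circ\partial=(\delta\theta)^\nu$ extends with it.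

Suppose that a finite fundamental cycle $z$ equals $\partial w$ with $w\in C^{\ell^1}_{d+1}(M)$. Then $f_*z=\partial f_*w$ in $C^{\ell^1}_*(BG)$, and
\[
|\theta_R(\nu_*f_*z)|=|(\delta\theta_R)^\nu(f_*w)|\le\|\delta\theta_R\|_\infty\|w\|_1\to0 .
\]
But $\nu_*f_*z$ represents $f_*[M]$, so the left side has a nonzero limit.
\end{proof}

Detectability passes to products with a hyperbolic surface. This will reduce Theorem~\ref{thm:A} to $d=4$ and $d=5$.

\begin{lemma}\label{lem:surface}
Let $\Sigma$ be a closed oriented surface of genus $2$ and $\Pi=\pi_1(\Sigma)$. If $x\in H_j(G)$ is asymptotically detectable, then so is $x\times[\Sigma]\in H_{j+2}(G\times\Pi)$.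
\end{lemma}

\begin{proof}
Write $\Sigma=\mathbb H^2/\Pi$ and fix $o\in\mathbb H^2$. Sending $(s_0,\dots,s_k)$ to the geodesic simplex with vertices $s_0o,\dots,s_ko$ (barycentric coordinates in the hyperboloid model) is a comparison map $C_*(\Pi)\to C_*^{\mathrm{sing}}(\mathbb H^2)$ with values in smooth chains. Let $\omega(s_0,s_1,s_2)$ be the integral of the area form over this simplex, that is, the signed area of the geodesic triangle. Then $\omega$ is invariant, $\|\omega\|_\infty\le\pi$, $\delta\omega=0$ by Stokes' theorem, and $\omega(s)=\mathrm{area}(\Sigma)\ne0$ for a cycle $s\in C_2(\Pi)_\Pi$ representing $[\Sigma]$.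

Let $\theta_R$ detect $x$. Regard $\theta_R\otimes\omega$ as a functional on $C_*(G)\otimes C_*(\Pi)$ that vanishes outside bidegree $(j,2)$. The $(j,2)$-part of a boundary $\partial u$ is $(\partial\otimes1)u_{j+1,2}\pm(1\otimes\partial)u_{j,3}$, and $\delta\omega=0$ kills the second term, so $(\theta_R\otimes\omega)\circ\partial=\delta\theta_R\otimes\omega$. Put $\theta'_R=(\theta_R\otimes\omega)\circ AW$. It is bounded and invariant, and $\delta\theta'_R=(\delta\theta_R\otimes\omega)\circ AW$ has norm at most $\pi\|\delta\theta_R\|_\infty\to0$, because only one summand of $AW$ has bidegree $(j+1,2)$. Let the cycles $z$ and $\zeta$ represent $x$ and $x\times[\Sigma]$. Then $AW(\zeta)=z\otimes s+\partial u$ in the coinvariants, with $u$ finite, and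
\[
\theta_R'(\zeta)=\theta_R(z)\,\omega(s)+(\delta\theta_R\otimes\omega)(u)\longrightarrow\lim_R\theta_R(z)\cdot\mathrm{area}(\Sigma)\ne0.\qedhere
\]
\end{proof}

\section{Bounded straightening in hyperbolic groups}\label{sec:straight}

A cellular cochain on $EG$ becomes a function on tuples by composition with a comparison map $\varphi\colon C_*(G)\to C_*(EG)$. Bounds on the cochain and on its coboundary survive only if $\varphi$ is bounded in two consecutive degrees. For a general group this is impossible. If $G=\mathbb Z^2$ had a comparison map to the cellular chains of the square tiling of the plane with $\varphi_2$ bounded, then the cochain with value $1$ on each square would give a bounded invariant cocycle $\theta$ with value $1$ on the fundamental class of the torus; taking $\theta_R=\theta$ in Lemma~\ref{lem:detect} would contradict Example~\ref{ex:degree}.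

Recall that a finitely generated group is \emph{hyperbolic} if for some $\delta$ each side of a geodesic triangle in its Cayley graph lies in the $\delta$-neighborhood of the other two sides. A group acting properly and cocompactly by isometries on a proper geodesic space with this property is hyperbolic, and so is a finitely presented group with a linear Dehn function.

\begin{theorem}[Mineyev \cite{Mineyev}]\label{thm:mineyev}
Let $\Lambda$ be a hyperbolic group, $V$ a normed space with an isometric linear $\Lambda$-action, and $n\ge2$. Then $H^n_b(\Lambda;V)\to H^n(\Lambda;V)$ is surjective. That is, for every equivariant cocycle $\Phi\colon\Lambda^{n+1}\to V$ there is an equivariant $\eta\colon\Lambda^n\to V$ such that $\Phi-\delta\eta$ is bounded.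
\end{theorem}

The bound $n\ge2$ is needed: for $\Lambda=\mathbb Z$, $V=\mathbb R$ and $n=1$, invariant cocycles are homomorphisms $\mathbb Z\to\mathbb R$, coboundaries are zero, and only the zero homomorphism is bounded. This is why the manifolds $T_k$ below have dimension at least $2$, and together with the two dimensions of item (3) above it is why our examples start in dimension $4$.

\begin{lemma}\label{lem:straight}
Let $D$ be a finite, connected, aspherical CW complex whose fundamental group $\Lambda$ is hyperbolic, and let $n\ge2$. There is a comparison map $\varphi\colon C_*(\Lambda)\to C_*(\widetilde D)$ with $\varphi_n$ and $\varphi_{n+1}$ bounded.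
\end{lemma}

\begin{proof}
We use repeatedly that an equivariant linear map defined on $C_j(\widetilde D)$ is bounded, because there are finitely many orbits of cells.

\emph{Step 1: one degree.} We show that for each $n\ge2$ there is a comparison map with $\varphi_n$ bounded. The idea is to apply Theorem~\ref{thm:mineyev} with a norm that measures fillings. Let $V=\partial C_n(\widetilde D)$ with $|v|=\inf\{\|c\|_1:\partial c=v\}$. This is a norm, since $\|v\|_1\le\|\partial_n\|\,|v|$, and $\Lambda$ acts on $V$ isometrically. Let $\psi$ be any comparison map. Then $\Phi=\psi_{n-1}\partial_n=\partial\psi_n$ is an equivariant $V$-valued cocycle, so there is an equivariant $\eta\colon C_{n-1}(\Lambda)\to V$ with $|(\Phi-\eta\partial_n)(g_0,\dots,g_n)|\le c_0$ for a constant $c_0$ and all tuples. (To use Theorem~\ref{thm:mineyev} for Banach spaces only, apply it to the completion of $V$ and then move the values of $\eta$ on orbit representatives of the free $\Lambda$-set $\Lambda^n$ by at most $1$ into the dense subspace $V$; this raises $c_0$ by at most $n+1$.)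

Put $\varphi_j=\psi_j$ for $j<n-1$ and $\varphi_{n-1}=\psi_{n-1}-\eta$. Since $\partial\eta=0$, this is a chain map up to degree $n-1$, and it preserves augmentations because $n-1\ge1$. Now $\varphi_{n-1}\partial_n=\Phi-\eta\partial_n$. For each orbit representative $\mathbf g\in\Lambda^{n+1}$ choose $\varphi_n(\mathbf g)$ of norm at most $c_0+1$ with boundary $\varphi_{n-1}\partial\mathbf g$, and extend equivariantly. Extend to higher degrees by induction, using that $\widetilde D$ is contractible.

\emph{Step 2: linear isoperimetric inequality.} We show that there is a constant $c_1$ such that every cycle $z\in C_n(\widetilde D)$ bounds a chain of norm at most $c_1\|z\|_1$. By Step 1 in degree $n+1$ there is a comparison map $\psi'$ with $\psi'_{n+1}$ bounded. Let $\iota\colon C_*(\widetilde D)\to C_*(\Lambda)$ be a comparison map and $s$ an equivariant homotopy with $\mathrm{id}-\psi'\iota=\partial s+s\partial$; both $\iota_n$ and $s_n$ are bounded. The cone map $\kappa(g_0,\dots,g_n)=(1,g_0,\dots,g_n)$ has norm $1$ and satisfies $\partial\kappa y=y$ for cycles $y$ of positive degree. Hence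
\[
z=\psi'_n\iota_nz+\partial s_nz=\partial\big(\psi'_{n+1}\kappa\iota_nz+s_nz\big),
\]
and $c_1=\|\psi'_{n+1}\|\,\|\iota_n\|+\|s_n\|$ works.

\emph{Step 3.} Take $\varphi_0,\dots,\varphi_n$ from Step 1. For $\mathbf g\in\Lambda^{n+2}$ the cycle $\varphi_n\partial\mathbf g$ has norm at most $(n+2)\|\varphi_n\|$. Fill it as in Step 2 on orbit representatives to define $\varphi_{n+1}$, extend equivariantly, and extend to higher degrees as before.
\end{proof}

\section{A hyperbolic group with a Jordan block}\label{sec:gamma}

Recall that a $\Delta$-complex is built from simplices with ordered vertices, glued along faces by order-preserving affine maps; its cellular boundary is $\partial\sigma=\sum_i(-1)^i\partial_i\sigma$, where $\partial_i\sigma$ is the face opposite the $i$-th vertex.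

\begin{proposition}\label{prop:gamma}
Let $n\in\{2,3\}$. There are a finite aspherical $\Delta$-complex $Z$ of dimension $n+1$ with hyperbolic fundamental group $\Gamma$, a connected infinite cyclic covering $X\to Z$ with deck group $\langle t\rangle$, a closed, connected, oriented hyperbolic $n$-manifold $T$, and subcomplexes $T_k=t^kT_0$ of $X$ that are copies of $T$, with the following properties. Write $T_k$ also for the simplicial fundamental cycle and its class.
\begin{enumerate}
\item[(a)] $T_k=T_0+k\gamma$ in $H_n(X)$ for all $k\in\mathbb Z$, where $\gamma=T_1-T_0$.
\item[(b)] There are a constant $C$ and simplicial $n$-cochains $b_R$ on $X$ with $\|b_R\|_\infty\le Ce^R$, $\|\delta b_R\|_\infty\le6C/R$ and $b_R(T_k)=k\chi_R(k)$.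
\end{enumerate}
\end{proposition}

The rest of this section is the proof. To realize $\partial W_k=T_{k+2}-2T_{k+1}+T_k$, up to a factor, we want a compact manifold $W$ whose boundary components are copies of one manifold $T$. For the glued space to be negatively curved, $W$ should be hyperbolic, the boundary totally geodesic, and the gluing maps isometries, with orientation behavior that we can prescribe. Doubling a right-angled polytope along all facets but one gives all of this.

\subsection*{The manifolds $W$ and $T$}
Let $P\subset\mathbb H^{n+1}$ be the compact right-angled dodecahedron ($n=2$) or the compact right-angled $120$-cell ($n=3$), with facets $F_0,\dots,F_r$, so $r=11$ or $r=119$. Let $I=\{i\ge1:F_i\cap F_0\ne\emptyset\}$. The polytope $P$ is simple, so the facets of $F_0$ are the sets $F_i\cap F_0$ with $i\in I$. As $F_0$ is a pentagon or a dodecahedron, $|I|=5$ or $|I|=12$, and $r-|I|=6$ or $r-|I|=107$.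

Let $A=(\mathbb Z/2)^r$ with basis $e_1,\dots,e_r$, let $A_I=\langle e_i:i\in I\rangle$, and let $|g|$ be the number of nonzero coordinates of $g\in A$; the map $g\mapsto(-1)^{|g|}$ is a homomorphism. Define
\[
W=(P\times A)/\!\sim,\qquad T=(F_0\times A_I)/\!\sim,
\]
where $(x,g)\sim(x,g')$ if and only if $g-g'\in\langle e_i:i\ge1,\ x\in F_i\rangle$. Let $x\in P$ lie in exactly $k$ facets $F_i$ with $i\ge1$. These facets are mutually orthogonal, so the reflections in them generate a group $(\mathbb Z/2)^k$, and the images of a small neighborhood of $x$ in $P$ tile a ball of $\mathbb H^{n+1}$. If $x\in F_0$, the reflections preserve the hyperplane through $F_0$ and its sides, and the images tile a half-ball centered on that hyperplane. The $2^k$ copies of $P$ that meet at the point $(x,g)$ are glued in the same pattern. So $W$ is a compact hyperbolic $(n+1)$-manifold with totally geodesic boundary $(F_0\times A)/\!\sim$. It is connected because the $e_i$ generate $A$, and it is oriented by giving $P\times\{g\}$ the orientation $(-1)^{|g|}$, as copies that share a facet are mirror images. The same argument for the right-angled polytope $F_0$ shows that $T$ is a closed connected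 hyperbolic $n$-manifold. Orient $F_0$ as part of $\partial P$, and $T$ by giving $F_0\times\{g\}$ the orientation $(-1)^{|g|}$.

Points of $F_0$ lie only in facets $F_i$ with $i\in I\cup\{0\}$, so the components of $\partial W$ are the sets $\partial_\alpha W=(F_0\times\alpha)/\!\sim$ for the cosets $\alpha\in A/A_I$. Their number is $2^{r-|I|}$, which we write as $4p$; note $p\ge2$. For $g_\alpha\in\alpha$ the translation $\rho_\alpha(x,g)=(x,g-g_\alpha)$ is an isometry $\partial_\alpha W\to T$, and $\rho_{\alpha*}[\partial_\alpha W]=\varepsilon_\alpha[T]$ with $\varepsilon_\alpha=(-1)^{|g_\alpha|}$. Replacing $g_\alpha$ by $g_\alpha+e_i$ with $i\in I$ changes the sign, so the signs can be prescribed. Choose signs $\varepsilon_\alpha$ and integers $m_\alpha$ such that $(\varepsilon_\alpha,m_\alpha)$ equals $(+1,0)$ for $p$ cosets, $(-1,1)$ for $2p$ cosets and $(+1,2)$ for $p$ cosets. Then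
\begin{equation}\label{eq:signs}
\sum_\alpha\varepsilon_\alpha=p-2p+p=0,\qquad\sum_\alpha\varepsilon_\alpha m_\alpha=0-2p+2p=0 .
\end{equation}

\subsection*{The spaces $Z$ and $X$}
Let $Z=(W\sqcup T)/(x\sim\rho_\alpha(x)\text{ for }x\in\partial_\alpha W)$, and let
\[
X=\big((W\sqcup T)\times\mathbb Z\big)\big/\big((x,k)\sim(\rho_\alpha(x),k+m_\alpha)\text{ for }x\in\partial_\alpha W\big),\qquad t(x,k)=(x,k+1).
\]
Let $T_k$ and $W_k$ be the images of $T\times\{k\}$ and $W\times\{k\}$; see Figure~\ref{fig:X}. Since $W_k$ contains $T_k$, $T_{k+1}$ and $T_{k+2}$, the space $X$ is connected. A small neighborhood of a point $(y,j)\in T_j$ is the union of half-balls around the points $(\rho_\alpha^{-1}(y),j-m_\alpha)$, one for each $\alpha$, and it maps homeomorphically to a neighborhood of $y$ in $Z$. So $X\to Z$ is a covering with deck group $\langle t\rangle\cong\mathbb Z$.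

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.1cm,y=1.4cm]
\node[draw,circle] (T0) at (0,0) {$T_0$};
\node[draw,circle] (T1) at (1,0) {$T_1$};
\node[draw,circle] (T2) at (2,0) {$T_2$};
\node[draw,circle] (T3) at (3,0) {$T_3$};
\node[draw,rectangle] (W0) at (1,1) {$W_0$};
\node[draw,rectangle] (W1) at (2,-1) {$W_1$};
\draw (W0) -- node[above left] {$+p$} (T0);
\draw (W0) -- node[right] {$-2p$} (T1);
\draw (W0) -- node[above right] {$+p$} (T2);
\draw (W1) -- node[below left] {$+p$} (T1);
\draw (W1) -- node[right] {$-2p$} (T2);
\draw (W1) -- node[below right] {$+p$} (T3);
\node at (-0.6,0) {$\cdots$};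
\node at (3.6,0) {$\cdots$};
\end{tikzpicture}
\caption{The gluing pattern of $X$, with two of the pieces $W_k$ shown. Each $W_k$ is a copy of a compact manifold with $4p$ boundary components, all isometric to $T$. An edge labeled $+p$ stands for $p$ boundary components glued to a copy of $T$ preserving orientation, and an edge labeled $-2p$ for $2p$ components glued reversing orientation. Hence $\partial W_k=p\,(T_{k+2}-2T_{k+1}+T_k)$.}
\label{fig:X}
\end{figure}

\subsection*{Curvature}
A geodesic space is CAT$(-1)$ if its geodesic triangles are no thicker than triangles with the same side lengths in $\mathbb H^2$, and a space has curvature $\le-1$ if it is locally CAT$(-1)$. We use two theorems. Gluing two CAT$(-1)$ spaces along isometric complete convex subspaces gives a CAT$(-1)$ space \cite[Ch.~II.11]{BH}. By the Cartan--Hadamard theorem, the universal cover of a complete connected length space of curvature $\le-1$ is CAT$(-1)$ \cite[Ch.~II.4]{BH}.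

Give $Z$ the length metric. A small closed ball around a point of $T$ is obtained by gluing $4p$ closed half-balls of $\mathbb H^{n+1}$ along their common totally geodesic disc. The disc is complete and convex in each half-ball and remains so after each gluing, so the ball is CAT$(-1)$; here we use that $\partial W$ is totally geodesic and that the $\rho_\alpha$ are isometries. Other points have neighborhoods isometric to balls in $\mathbb H^{n+1}$. So the universal cover $Y$ of $Z$ and $X$ is CAT$(-1)$. It is therefore contractible with uniformly thin triangles, and $\Gamma=\pi_1(Z)$, which acts on $Y$ properly and cocompactly, is hyperbolic.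

\subsection*{Triangulation}
The barycentric subdivision of $P$ has a simplex for each flag $Q_0\subsetneq\dots\subsetneq Q_j$ of faces, with vertices ordered by dimension. It induces $\Delta$-complex structures on $W$ and $T$. The maps $\rho_\alpha$ change only the coordinate in $A$, so they are simplicial and preserve the orders. Thus $Z$ is a finite $\Delta$-complex; we lift the structure to $X$ and $Y$.

\subsection*{Proof of (a)}
The image in $X$ of the simplicial fundamental chain of $W\times\{k\}$ has boundary $\sum_\alpha\varepsilon_\alpha T_{k+m_\alpha}=p\,(T_{k+2}-2T_{k+1}+T_k)$. As in the model, all differences $T_{k+1}-T_k$ are homologous.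

\subsection*{A cocycle of linear growth}
We need the analogue of $\Theta(T_k)=k$: a cocycle on $X$ that restricts on $T_k$ to $k$ times a fixed cochain. It must be extended over infinitely many pieces $W_k$ with linear control, so we extend two cochains over $W$ once and combine them linearly; the two equations \eqref{eq:signs} are the two obstructions.

\emph{A cochain $F\in C^n(\partial W)$ with $F([\partial W])=0$ extends to a cocycle on $W$.} The cochain $F$ is a cocycle for dimension reasons. In the exact sequence $H^n(W)\to H^n(\partial W)\to H^{n+1}(W,\partial W)$, the last group is identified with $\mathbb R$ by evaluation on $[W,\partial W]$, since $W$ is connected, and the second map sends $[F]$ to $\pm F([\partial W])=0$. So there is a cocycle $F'$ on $W$ with $F'|_{\partial W}=F+\delta u$. If $\tilde u$ is the extension of $u$ by zero, then $F'-\delta\tilde u$ is a cocycle that restricts to $F$.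

Choose $\beta\in C^n(T)$ with $\beta([T])=1$. Then $\rho_\alpha^*\beta([\partial_\alpha W])=\varepsilon_\alpha$, so by \eqref{eq:signs} there are $n$-cocycles $\Psi$ and $\Xi$ on $W$ that restrict on each $\partial_\alpha W$ to $\rho_\alpha^*\beta$ and to $m_\alpha\rho_\alpha^*\beta$. Define $\Theta\in C^n(X)$ by
\[
\Theta(\sigma\times\{k\})=k\Psi(\sigma)+\Xi(\sigma)\quad(\sigma\subset W),\qquad\Theta(\sigma\times\{k\})=k\beta(\sigma)\quad(\sigma\subset T).
\]
For $\sigma\subset\partial_\alpha W$, the simplex $\sigma\times\{k\}$ is identified with $\rho_\alpha\sigma\times\{k+m_\alpha\}$, and both formulas give $(k+m_\alpha)\beta(\rho_\alpha\sigma)$; so $\Theta$ is well defined. Every $(n+1)$-simplex of $X$ comes from some $W\times\{k\}$, where $\Theta$ pulls back to the cocycle $k\Psi+\Xi$; so $\delta\Theta=0$. Also $\Theta(T_k)=k$.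

Define the \emph{height} of a vertex in $T_k$ or in $(W\setminus\partial W)\times\{k\}$ to be $k$. Every simplex of $X$ comes from some $W\times\{k\}$, and then its vertices have heights in $\{k,k+1,k+2\}$. So the heights of the vertices of one simplex differ by at most $2$, and if one of them is $j$, then $|k|\le|j|+2$. With $C=2\|\Psi\|_\infty+\|\Xi\|_\infty$ we get
\begin{equation}\label{eq:growth}
|\Theta(\sigma)|\le C(1+|j|)\qquad\text{if the $n$-simplex $\sigma$ has a vertex of height $j$.}
\end{equation}

\subsection*{Proof of (b)}
Put $b_R(\sigma)=\chi_R(j)\,\Theta(\sigma)$, where $j$ is the height of the first vertex of $\sigma$. By \eqref{eq:growth}, and since $\chi_R(j)=0$ for $1+|j|\ge e^R$, we have $\|b_R\|_\infty\le Ce^R$. All vertices of $T_k$ have height $k$, so $b_R(T_k)=k\chi_R(k)$. Let $\sigma$ be an $(n+1)$-simplex whose first two vertices have heights $j_0$ and $j_1$. The first vertex of $\partial_0\sigma$ has height $j_1$, and the first vertex of every other face has height $j_0$. Subtracting $\chi_R(j_0)\Theta(\partial\sigma)=0$ gives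
\[
b_R(\partial\sigma)=\big(\chi_R(j_1)-\chi_R(j_0)\big)\,\Theta(\partial_0\sigma),
\]
and $|b_R(\partial\sigma)|\le|\chi_R(j_1)-\chi_R(j_0)|\,C(1+|j_1|)\le6C/R$ by \eqref{eq:growth} and \eqref{eq:chi}. This proves Proposition~\ref{prop:gamma}.

\medskip
From now on $\Gamma$ acts on $Y$ by deck transformations, $h\colon\Gamma\to\mathbb Z$ is the epimorphism such that $g$ induces $t^{h(g)}$ on $X$, and $N=\ker h=\pi_1(X)$. Thus $\Gamma=N\rtimes\mathbb Z$, $X=Y/N$ is aspherical, and $\gamma\in H_n(N)$.

\section{The Rips group}\label{sec:rips}

Neither $\Gamma$ nor $N$ can serve as the fundamental group of a counterexample. In $Z$ the cycles $T_1$ and $T_0$ have the same image, so $\gamma$ maps to zero in $H_n(\Gamma)$. And $N$ is not finitely generated: collapsing $X$ onto the graph with vertices $T_k,W_k$ and one edge for each component of $\partial W\times\{k\}$ is surjective on fundamental groups, because the pieces are path connected, and this graph has $p\ge2$ parallel edges from $W_k$ to $T_k$ for every $k$.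

We take a second group $L$ with an epimorphism $h_L\colon L\to\mathbb Z$, kernel $N_L$ and a class $c\in H_2(N_L)$, and consider the image of $\gamma\times c$ in the homology of the fiber product $G$ of $\Gamma$ and $L$ over $\mathbb Z$. This group is an extension of $\Gamma$ by $N_L$, so we want $N_L$ finitely generated. We want $L$ hyperbolic in order to straighten. We want $c$ to survive in $H_2(L)$: a generator of $G/(N\times N_L)\cong\mathbb Z$ fixes $\gamma$ and acts on $c$ by the monodromy $q_*$, so $\gamma\times(c-q_*c)$ dies in $G$. Finally, we want $L$ to be $2$-dimensional. The example $L=\mathbb Z\times\Pi$, with $\Pi$ a surface group and $c$ its fundamental class, shows the danger: $N_L$ is finitely generated and $c$ survives in $H_2(L)$, but $G\cong\Gamma\times\Pi$ and $\gamma\times c$ maps to zero. A Rips group has all four properties.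

For $i=1,\dots,4$ let $u_i=\prod_{j=1}^{1000}x\,y^{1000i+j}$, and let
\[
L=\langle\,q,x,y\mid qxq^{-1}=u_1,\ q^{-1}xq=u_2,\ qyq^{-1}=u_3,\ q^{-1}yq=u_4\,\rangle .
\]
Let $K$ be the presentation complex, with one vertex, three edges and four $2$-cells, so $\chi(K)=2$. Let $h_L\colon L\to\mathbb Z$ send $q$ to $1$ and $x,y$ to $0$. The relations show that $q^{\pm1}$ normalizes $\langle x,y\rangle$. So this subgroup is normal, the quotient is generated by $q$, and $N_L=\ker h_L=\langle x,y\rangle$.

\begin{lemma}\label{lem:rips}
The group $L$ is hyperbolic and $K$ is aspherical.
\end{lemma}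

\begin{proof}
We recall the small cancellation facts that we use. Let $\mathcal R$ be the set of all cyclic permutations of cyclically reduced relators $r_i$ and their inverses. A \emph{piece} is a common prefix of two distinct elements of $\mathcal R$, and the condition $C'(1/6)$ says that a piece that is a prefix of $r\in\mathcal R$ has length less than $|r|/6$. Under $C'(1/6)$, Greendlinger's lemma says that a nonempty reduced word representing $1$ contains more than half of an element of $\mathcal R$; this gives a linear Dehn function, so the group is hyperbolic. If moreover no relator is a proper power and no $r_i$ is a cyclic permutation of $r_j^{\pm1}$ for $j\neq i$, the presentation complex is aspherical \cite[Ch.~III]{LS}, \cite{CCH}.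

The relators $r_1=qxq^{-1}u_1^{-1}$, $r_2=q^{-1}xqu_2^{-1}$, $r_3=qyq^{-1}u_3^{-1}$, $r_4=q^{-1}yqu_4^{-1}$ are cyclically reduced, and each has length greater than $1000\cdot1001>10^6$. Call a word $(xy^kx)^{\pm1}$ with $k\ge1$ a \emph{marker}. A marker contains no $q^{\pm1}$, so in a cyclic word $r_i^{\pm1}$ it lies in the arc $u_i^{\mp1}$. The exponents $1000i+j$ are pairwise distinct and the $u_i$ are positive words, so a marker that occurs in one of the eight cyclic words $r_i^{\pm1}$ occurs in exactly one of them, at exactly one place. Each of the eight words contains a marker, so they are pairwise distinct as cyclic words and none is a proper power. Two elements of $\mathcal R$ with a common prefix containing a marker are cyclic permutations of the same word with the same starting point, hence equal; so a piece contains no marker.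

A piece is an arc of a cyclic word $r_i^{\pm1}$ and meets the arc $u_i^{\mp1}$ in at most two segments. Each segment contains at most one letter $x^{\pm1}$, since two consecutive ones would bound a marker, so it has length at most $5000+1+5000$. There are three letters outside $u_i^{\mp1}$. So pieces have length at most $2\cdot10001+3=20005<10^6/6$.
\end{proof}

Let $K_\infty=\widetilde K/N_L$. It is aspherical with fundamental group $N_L$, and it is an infinite cyclic cover of $K$ on which $l\in L$ induces $q^{h_L(l)}$, where $q$ also denotes the deck transformation induced by $q$.

\begin{lemma}\label{lem:wang}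
The map $H_2(K_\infty)\to H_2(K)$ is nonzero.
\end{lemma}

\begin{proof}
The chain groups of $K_\infty$ are free over $\mathbb R[q^{\pm1}]$ on lifts of the cells of $K$, so $0\to C_*(K_\infty)\xrightarrow{q-1}C_*(K_\infty)\to C_*(K)\to0$ is exact. Since $q_*-1=0$ on $H_0(K_\infty)=\mathbb R$, the long exact sequence (the Wang sequence) contains
\[
H_2(K_\infty)\to H_2(K)\to H_1(K_\infty)\xrightarrow{q_*-1}H_1(K_\infty)\to H_1(K)\to H_0(K_\infty)\to0 .
\]
The cokernel of $q_*-1$ has dimension $b_1(K)-1$. The space $H_1(K_\infty)$ is finite-dimensional because $N_L$ is finitely generated, so the kernel of $q_*-1$ has the same dimension. The image of the first map therefore has dimension $b_2(K)-b_1(K)+1=\chi(K)=2$.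
\end{proof}

Since $H_2(K_\infty)=H_2(K_\infty;\mathbb Z)\otimes\mathbb R$, we can fix an integral class $c\in H_2(K_\infty;\mathbb Z)$ with nonzero image in $H_2(K)$. There are no $3$-cells, so $c$ and its image are cellular cycles. Fix a $2$-cell $e$ of $K$ whose coefficient $\mu$ in the image is nonzero, and a lift $\bar e$ in $K_\infty$. The cells above $e$ are the $q^k\bar e$. If $c_k$ is the coefficient of $q^k\bar e$ in $c$, then only finitely many $c_k$ are nonzero and
\begin{equation}\label{eq:mu}
\sum_kc_k=\mu\ne0 .
\end{equation}
Finally, represent $c$ by a map $S\to K_\infty$ from a closed, connected, oriented surface.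

\section{The fiber product and the class $a$}\label{sec:G}

Let $G=\{(g,l)\in\Gamma\times L:h(g)=h_L(l)\}$. It contains $N\times N_L$ as a normal subgroup with quotient $\mathbb Z$. It acts freely on the cells of the contractible complex $Y\times\widetilde K$, and $(g,l)\in G$ induces $(t,q)^{h(g)}$ on $X\times K_\infty$. So we take
\[
BG=(Y\times\widetilde K)/G=(X\times K_\infty)/\langle(t,q)\rangle .
\]
Let $a\in H_{n+2}(G)=H_{n+2}(BG)$ be the image of $\gamma\times c\in H_{n+2}(X\times K_\infty)$.

\begin{lemma}\label{lem:fp}
The group $G$ is finitely presented.
\end{lemma}

\begin{proof}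
Let $\Gamma=\langle\mathcal B\mid\mathcal S\rangle$ be a finite presentation in which some $\tau\in\mathcal B$ has $h(\tau)=1$; it exists because $Z$ is a finite complex. Let $G^\circ$ be the group with generators $\mathcal B\cup\{x,y\}$ and the following relations: $\mathcal S$; the four relations of $L$ with $q$ replaced by $\tau$; and $[b\tau^{-h(b)},x]=[b\tau^{-h(b)},y]=1$ for $b\in\mathcal B$.

Consider $b\mapsto(b,q^{h(b)})$, $x\mapsto(1,x)$, $y\mapsto(1,y)$. A word in $\mathcal B$ with value $g\in\Gamma$ goes to $(g,q^{h(g)})$, so the relations $\mathcal S$ hold. Since $\tau\mapsto(\tau,q)$, the four relations of $L$ hold. Since $b\tau^{-h(b)}$ goes into $\Gamma\times1$, the commutation relations hold. This defines a homomorphism $\Phi\colon G^\circ\to G$.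

The subgroup $A^\circ=\langle x,y\rangle$ of $G^\circ$ is normalized by $\tau^{\pm1}$ and centralized by each $b\tau^{-h(b)}$, so it is normal. There is a homomorphism $j\colon L\to G^\circ$ with $q\mapsto\tau$, $x\mapsto x$, $y\mapsto y$; it has $j(N_L)=A^\circ$, and $\Phi j(l)=(\tau^{h_L(l)},l)$, as both sides are homomorphisms that agree on generators. Thus $\Phi j(l)=(1,l)$ for $l\in N_L$, and $\Phi$ maps $A^\circ$ isomorphically onto $1\times N_L$. Killing $x$ and $y$ makes all relations other than $\mathcal S$ trivial, so $G^\circ/A^\circ=\Gamma$. The projection $G\to\Gamma$ is onto with kernel $1\times N_L$, and $\Phi$ induces the identity of $\Gamma$ on the quotients. Hence $\Phi$ is an isomorphism.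
\end{proof}

\begin{lemma}\label{lem:norm}
$\|a\|_1=0$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:gamma}(a), $k(\gamma\times c)=T_k\times c-T_0\times c$ for $k\ge1$. Each class $T_k\times c$ is the image of $[T\times S]$ under a map $T\times S\to X\times K_\infty$. Hence $\|a\|_1\le\frac2k\|T\times S\|$ for all $k\ge1$.
\end{proof}

\begin{proposition}\label{prop:detect}
The class $a$ is asymptotically detectable.
\end{proposition}

\begin{proof}
\emph{A cellular cochain on $BG$.} The cochain $b_R$ is not $t$-invariant: it depends on the height in $X$. On $BG$ only the difference of the heights in $X$ and in $K_\infty$ makes sense, so we measure the height in $X$ relative to the cell $q^k\bar e$. The cellular complex of $X\times K_\infty$ is $C_*(X)\otimes C_*(K_\infty)$. Define a functional $B_R$ in degree $n+2$ by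
\[
B_R(\sigma\otimes q^k\bar e)=b_R(t^{-k}\sigma)\qquad\text{for $n$-simplices $\sigma$ and }k\in\mathbb Z,
\]
and $B_R=0$ on all other product cells. Since $B_R(t\sigma\otimes q^{k+1}\bar e)=b_R(t^{-k}\sigma)$, it is invariant under $(t,q)$. So $B_R$ is a cellular cochain on $BG$, or a $G$-invariant cochain on $Y\times\widetilde K$, and $\|B_R\|_\infty\le Ce^R$.

As $\dim X=n+1$ and $\dim K_\infty=2$, every $(n+3)$-cell has the form $\sigma\otimes e'$ of bidegree $(n+1,2)$. In $\partial(\sigma\otimes e')=\partial\sigma\otimes e'\pm\sigma\otimes\partial e'$ the second term has bidegree $(n+1,1)$ and is not seen by $B_R$. So $\delta B_R(\sigma\otimes q^k\bar e)=\delta b_R(t^{-k}\sigma)$, $\delta B_R$ vanishes on the other cells, and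
\begin{equation}\label{eq:dB}
\|\delta B_R\|_\infty\le6C/R .
\end{equation}
This is where the dimension of $K$ is used: for cells of bidegree $(n,3)$ there would be no such bound.

\emph{Straightening.} By Lemma~\ref{lem:straight}, applied to $Z$ and to $K$, there are comparison maps $\varphi\colon C_*(\Gamma)\to C_*(Y)$ with $\varphi_n,\varphi_{n+1}$ bounded and $\varphi^L\colon C_*(L)\to C_*(\widetilde K)$ with $\varphi^L_2$ bounded. Let $\Omega$ be the restriction of $(\varphi\otimes\varphi^L)\circ AW$ to $C_*(G)\subset C_*(\Gamma\times L)$. It is a comparison map for $G$ with target $C_*(Y)\otimes C_*(\widetilde K)=C_*(Y\times\widetilde K)$. Put $\theta_R=B_R\circ\Omega$, that is,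
\[
\theta_R\big((g_0,l_0),\dots,(g_{n+2},l_{n+2})\big)=B_R\big(\varphi_n(g_0,\dots,g_n)\otimes\varphi^L_2(l_n,l_{n+1},l_{n+2})\big).
\]
This function is $G$-invariant and bounded by $Ce^R\|\varphi_n\|\,\|\varphi^L_2\|$. Since $\Omega$ is a chain map, $\delta\theta_R=\delta B_R\circ\Omega$, and in degree $n+3$ only the summand of bidegree $(n+1,2)$ of $\Omega$ is nonzero:
\[
\delta\theta_R\big((g_0,l_0),\dots,(g_{n+3},l_{n+3})\big)=\delta B_R\big(\varphi_{n+1}(g_0,\dots,g_{n+1})\otimes\varphi^L_2(l_{n+1},l_{n+2},l_{n+3})\big).
\]
By \eqref{eq:dB}, $\|\delta\theta_R\|_\infty\le\frac{6C}R\|\varphi_{n+1}\|\,\|\varphi^L_2\|\to0$.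

\emph{Evaluation.} Let $\zeta\in C_{n+2}(G)_G$ be a cycle representing $a$. The cellular cycle $(T_1-T_0)\otimes c$ represents $\gamma\times c$, and $\Omega$ induces the identification $H_*(G)=H_*(BG)$. So in $C_*(BG)$ the cycle $\Omega\zeta$ is the image of $(T_1-T_0)\otimes c$ plus $\partial u$, for a finite chain $u$ that does not depend on $R$. By \eqref{eq:dB}, $B_R(\partial u)\to0$. By Proposition~\ref{prop:gamma}(b),
\[
B_R\big((T_1-T_0)\otimes c\big)=\sum_kc_k\,b_R(T_{1-k}-T_{-k})=\sum_kc_k\big((1-k)\chi_R(1-k)+k\chi_R(-k)\big).
\]
The sum is finite and $\chi_R(j)\to1$ for each $j$, so it converges to $\sum_kc_k\big((1-k)+k\big)=\mu$. Thus $\theta_R(\zeta)\to\mu$, and $\mu\ne0$ by \eqref{eq:mu}.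
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Lemma~\ref{lem:detect} applies to any manifold that represents $a$, but $\|a\|_1=0$ does not bound the simplicial volume of such a manifold from above. The bound comes from Gromov's mapping theorem (Gromov \cite{Gromov}; Ivanov): a map of connected CW complexes that induces an isomorphism on fundamental groups preserves the $\ell^1$-seminorm of homology classes. So we make the representing map a $\pi_1$-isomorphism by surgery.

\subsection*{Dimensions $4$ and $5$}
Let $d=n+2$ with $n\in\{2,3\}$. Let $\overline T$ be $T$ with the reversed orientation and $M_0=(T\sqcup\overline T)\times S$, a closed oriented smooth $d$-manifold. Let $f_0\colon M_0\to X\times K_\infty\to BG$ send $T$ to $T_1$, $\overline T$ to $T_0$, and $S$ to $K_\infty$ by the chosen map. Then $f_{0*}[M_0]=a$. We change $(M_0,f_0)$ by attaching handles to $M_0\times[0,1]$ along $M_0\times\{1\}$ and extending the map over them. The result is an oriented bordism over $BG$, so the new boundary still represents $a$.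

First attach $1$-handles, compatibly with the orientation: one that joins the two components, mapped to a path in $BG$, and one for each element of a finite generating set of $G$, mapped to a loop representing it. Each handle of the second kind adds a connected summand $S^1\times S^{d-1}$. We obtain $f_1\colon M_1\to BG$ with $M_1$ connected and $f_1$ surjective on $\pi_1$.

The kernel of an epimorphism from a finitely generated group onto a finitely presented group is the normal closure of finitely many elements. By Lemma~\ref{lem:fp} this applies to $\pi_1(M_1)\to G$. Represent these elements, up to conjugacy, by disjoint smoothly embedded circles, which is possible by general position. Their normal bundles are trivial because $M_1$ is orientable. Attach $2$-handles along them; on the boundary this replaces each $S^1\times D^{d-1}$ by $D^2\times S^{d-2}$. The map extends over the handles because the circles are null-homotopic in $BG$. Since $d\ge4$, the circles have codimension at least $3$, so removing them does not change $\pi_1$; and $S^{d-2}$ is simply connected, so by van Kampen's theorem gluing in $D^2\times S^{d-2}$ kills exactly the normal closure of the circle.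 We obtain a closed, connected, oriented smooth $d$-manifold $M$ and a $\pi_1$-isomorphism $f\colon M\to BG$ with $f_*[M]=a$.

By the mapping theorem and Lemma~\ref{lem:norm}, $\|M\|=\|a\|_1=0$. By Proposition~\ref{prop:detect} and Lemma~\ref{lem:detect}, $M$ is not $\ell^1$-invisible.

\subsection*{Dimensions $d\ge6$}
Write $d=d_0+2r$ with $d_0\in\{4,5\}$ and $r\ge1$, and let $f\colon M\to BG$ be as above with $\dim M=d_0$. Let $\Sigma$ and $\Pi$ be as in Lemma~\ref{lem:surface}. The space $BG\times\Sigma^r$ is aspherical with fundamental group $G\times\Pi^r$, and $f\times\mathrm{id}$ sends $[M\times\Sigma^r]$ to $a\times[\Sigma]\times\dots\times[\Sigma]$. This class is asymptotically detectable by $r$ applications of Lemma~\ref{lem:surface}, so $M\times\Sigma^r$ is not $\ell^1$-invisible by Lemma~\ref{lem:detect}. The shuffle map sends a pair of singular simplices of dimensions $d_0$ and $2r$ to a signed sum of $\binom{d}{d_0}$ simplices, and a pair of fundamental cycles to a fundamental cycle. Hence $\|M\times\Sigma^r\|\le\binom d{d_0}\|M\|\,\|\Sigma^r\|=0$. \qed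

\section{Dimensions one, two and three}\label{sec:proofB}

A subset $U$ of a space $X$ is \emph{amenable} if for each path component $U'$ of $U$ the image of $\pi_1(U')$ in $\pi_1(X)$ is an amenable group. Abelian groups and finite groups are amenable, and so are quotients of amenable groups. An open cover is amenable if its members are, and it has \emph{multiplicity} at most $k$ if no point lies in more than $k$ members.

\begin{theorem}[Frigerio \cite{Frigerio}]\label{thm:frigerio}
If $X$ has an amenable open cover of multiplicity at most $k$, then $H_j(X)\to H_j^{\ell^1}(X)$ is zero for every $j\ge k$.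
\end{theorem}

Taking the cover $\{M\}$, we see that a closed, connected, oriented manifold of positive dimension with amenable fundamental group is $\ell^1$-invisible.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $d=1$ we have $M=S^1$. For $d=2$, a surface of genus at least $2$ has positive simplicial volume: the cocycle $\omega$ from the proof of Lemma~\ref{lem:surface} exists in every such genus, and with the notation of Lemma~\ref{lem:detect} we have $\mathrm{area}(M)=\omega^\nu(z)\le\pi\|z\|_1$ for every fundamental cycle $z$. So $M$ is $S^2$ or $T^2$. In these three cases $\pi_1(M)$ is abelian. Let $d=3$.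

\emph{Reduction to prime manifolds.} The map $p\colon M_1\#M_2\to M_1\vee M_2$ that collapses the connecting sphere is a $\pi_1$-isomorphism, so it induces an isomorphism in $\ell^1$-homology \cite{Loeh}. Since $p_*[M_1\#M_2]=[M_1]+[M_2]$, a connected sum of $\ell^1$-invisible $3$-manifolds is $\ell^1$-invisible. Composing $p$ with a projection gives a map $M_1\#M_2\to M_i$ of degree one, so $\|M_i\|\le\|M_1\#M_2\|$. As $M$ is a finite connected sum of prime manifolds, we may assume that $M$ is prime. We may also assume that $\pi_1(M)$ is not amenable. Then $M\ne S^1\times S^2$, so $M$ is irreducible, and $\pi_1(M)$ is infinite.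

\emph{Geometrization.} Cut $M$ along its JSJ tori, a possibly empty family of disjoint embedded tori. By geometrization each piece is Seifert fibered or has a complete hyperbolic structure of finite volume on its interior. Moreover $\|M\|$ is the sum of the volumes of the hyperbolic pieces divided by a positive constant $v_3$ (Thurston, Soma). So all pieces are Seifert fibered. Each piece $M'$ is oriented, so it projects onto a compact surface $O$ with finitely many cone points in the interior; the projection is a circle bundle away from the cone points, the preimage of a small disc around a cone point is a solid torus, and the boundary tori of $M'$ are the preimages of the boundary circles of $O$.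

\emph{The cover.} We cover each base by three families of pairwise disjoint open sets and pull back. Remove from $O$ collars $S^1\times[0,1)$ of the boundary circles, triangulate the remaining surface with the cone points among the vertices, and add the cone over each of its boundary circles. This triangulates the closed surface $\widehat O$ obtained from $O$ by collapsing each boundary circle to a point, a \emph{cusp vertex}, and the collar lines become the cone lines. For a simplex $s$ of $\widehat O$ let $U_s$ be the open star of its barycenter in the barycentric subdivision. The sets $U_s$ are open discs that cover $\widehat O$. Two of them meet only if one simplex is a face of the other, so the $U_s$ with $\dim s=i$ are pairwise disjoint for each $i=0,1,2$. The only vertex of the subdivision in $U_s$ is the barycenter of $s$. Let $V_s\subset M'$ be the preimage of $U_s$.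

If $s$ is neither a cone point nor a cusp vertex, $V_s$ is a circle bundle over an open disc, and $\pi_1(V_s)=\mathbb Z$. If $s$ is a cone point, the radial deformation of $U_s$ onto a small disc around $s$ lifts to the circle bundle and deforms $V_s$ onto a solid torus, so $\pi_1(V_s)=\mathbb Z$. In both cases $V_s$ is an open subset of the interior of $M'$. If $s$ is a cusp vertex, $U_s$ is star-shaped along the cone lines, so in the same way $V_s$ deformation retracts onto a boundary torus of $M'$. Each JSJ torus has two sides, which give two such sets with disjoint interiors. Their union in $M$ is an open neighborhood of the torus that deformation retracts onto it, with fundamental group $\mathbb Z^2$; we use this union in place of the two sets.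

Over all pieces, the sets that come from simplices of dimension $i$ are pairwise disjoint, for each $i=0,1,2$. So we have an open cover of $M$ of multiplicity at most $3$ whose members have fundamental group $\mathbb Z$ or $\mathbb Z^2$. Theorem~\ref{thm:frigerio} with $j=k=3$ shows that $M$ is $\ell^1$-invisible.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{CCH} Chiswell, Collins and Huebschmann, Math. Z. 178 (1981).

\bibitem{Frigerio} Frigerio, \emph{Amenable covers and $\ell^1$-invisibility}.

\bibitem{FM} Roberto Frigerio and Marco Moraschini, \emph{Gromov's theory of multicomplexes with applications to bounded cohomology and simplicial volume}, arXiv:1808.07307 (2018).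

\bibitem{Gromov} Gromov, \emph{Volume and bounded cohomology}.

\bibitem{Loeh} L\"oh, \emph{Isomorphisms in $\ell^1$-homology}.

\bibitem{LS} Lyndon and Schupp, \emph{Combinatorial group theory}.

\bibitem{Mineyev} Mineyev, \emph{Straightening and bounded cohomology of hyperbolic groups}, GAFA 11 (2001), 807--839.

\end{thebibliography}
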